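\title{Neighborly $(2k+1)$-polytopes all of whose missing faces have dimension $k$}

\begin{abstract}
A missing face of a $k$-neighborly simplicial $2k$-sphere other than the boundary of a simplex has dimension $k$ or $k+1$. We prove that for every $k\ge 1$ and every $n\ge 2k+5$ there is a neighborly $(2k+1)$-polytope with $n$ vertices all of whose missing faces have dimension $k$. For even $k\ge 4$ this answers a question of Novik and Zheng. The only other possible number of vertices, for spheres as well as for polytopes, is $n=2k+4$, and it occurs exactly when $k$ is odd. The proof adds vertices one at a time near a chain of faces with well-behaved links, and it builds the first polytope, with $2k+5$ vertices, from an arrangement of great circles on the $2$-sphere by Gale duality.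
\end{abstract}

\section{Introduction}\label{sec:intro}

All simplicial complexes in this paper are finite, and a face is identified with its set of vertices; the \emph{size} of a set $F$ of vertices is $|F|$ and its \emph{dimension} is $|F|-1$. A \emph{simplicial $d$-sphere} is a simplicial complex whose geometric realization is homeomorphic to the $d$-dimensional sphere. A \emph{missing face} of a complex $\Delta$ is a set of vertices that is not a face although all its proper subsets are faces. A complex is \emph{$j$-neighborly} if every set of $j$ vertices is a face. A \emph{neighborly $2k$-sphere} is a $k$-neighborly simplicial $2k$-sphere, and a \emph{neighborly $(2k+1)$-polytope} is a simplicial $(2k+1)$-polytope whose boundary complex is $k$-neighborly. The vertices and missing faces of a simplicial polytope are those of its boundary complex.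

A set of vertices is a face exactly when it contains no missing face, so the missing faces are the shortest description of a complex. Neighborliness says that they are large: in a neighborly $2k$-sphere they have dimension at least $k$. Alexander duality says that they are not much larger: apart from the boundary of a simplex, only the dimensions $k$ and $k+1$ occur (Lemma~\ref{lem:sizes}). Both do occur in the join of the boundary of a $k$-simplex with the boundary of a $(k+1)$-simplex, a neighborly $2k$-sphere with $2k+3$ vertices whose two missing faces are the vertex sets of the two simplices. The number of missing faces of dimension $k$ depends only on $k$ and on the number $n$ of vertices: it is $\binom{n-k-2}{k+1}$ (Lemma~\ref{lem:count}). What depends on the sphere is the family of missing faces of dimension $k+1$, and the first thing to ask is whether it can be empty. If it is empty, the sphere is read off from its $k$-skeleton in the simplest way: a set of more than $k$ vertices is a face if and only if all its $(k+1)$-subsets are faces.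

For $k=1$ neighborliness is no condition, and we ask for triangulated $2$-spheres in which any three pairwise adjacent vertices span a triangle and which are not the boundary of the tetrahedron. For $n\ge 6$ the bipyramid over an $(n-2)$-gon is one: its missing faces are the pair of apexes and the diagonals of the polygon. So for $k=1$ every $n\ge 6=2k+4$ occurs. For even $k$ the value $n=2k+4$ is excluded by a parity argument: the number of missing faces would be $\binom{k+2}{k+1}=k+2$, and for a sphere of dimension $2k$ on $2k+4$ vertices it must be odd (Section~\ref{sec:few}). This obstruction concerns the single value $n=2k+4$, which suggests that all $n\ge 2k+5$ should occur. The following question is posed by Novik and Zheng~\cite{NZ}.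

\begin{quote}
Let $k\ge 4$ be even. Is there an infinite family of neighborly $2k$-spheres (or neighborly $(2k+1)$-polytopes) with an arbitrary number $n\ge 2k+5$ of vertices, all of whose missing faces have dimension $k$?
\end{quote}

We treat each even $k\ge 4$ separately and ask for a member of the family with exactly $n$ vertices for every $n\ge 2k+5$. This gives two questions: for which even $k\ge4$ does such a family exist (a) among spheres, and (b) among polytopes? The answer to both is: for all of them.

\begin{theorem}\label{thm:main}
For every $k\ge 1$ and every $n\ge 2k+5$ there is a neighborly $(2k+1)$-polytope with exactly $n$ vertices all of whose missing faces have dimension $k$. In particular, the families asked for in \textup{(a)} and \textup{(b)} exist for every even $k\ge 4$.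
\end{theorem}

The statement for spheres follows from the one for polytopes by taking boundary complexes. The parity of $k$ plays no role in Theorem~\ref{thm:main}; it enters only in the classification.

\begin{theorem}\label{thm:class}
Let $k\ge 1$. A neighborly $2k$-sphere with exactly $n$ vertices all of whose missing faces have dimension $k$ exists if and only if $n\ge 2k+5$, or $n=2k+4$ and $k$ is odd. The same holds for neighborly $(2k+1)$-polytopes. In particular, for even $k$ the bound $2k+5$ is sharp.
\end{theorem}

The proof of Theorem~\ref{thm:main} is an induction on $n$ and has two independent parts. Section~\ref{sec:sewing} contains the inductive step. A new vertex is placed close to the midpoint of an edge $e$, in a direction that is chosen recursively in the link of $e$; this requires a tower of links, one in each of the dimensions $2k, 2k-2,\dots,2$, and the step reproduces such a tower. Sections~\ref{sec:cells}--\ref{sec:routes} contain the base case $n=2k+5$. All members of the tower then have Gale transforms in $\mathbb R^3$, and passing to the link of an edge deletes two vectors. So the tower is built from the bottom, by adding two almost opposite vectors at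 a time while controlling an arrangement of great circles on $S^2$. Section~\ref{sec:few} treats $n\le 2k+4$.

\section{Preliminaries}\label{sec:prelim}

Let $\Delta$ be a complex with vertex set $V$. For $W\subseteq V$, the induced subcomplex $\Delta[W]$ consists of the faces contained in $W$. The link of a face $F$ is $\operatorname{lk}_\Delta(F)=\{G: G\cap F=\emptyset,\ G\cup F\in\Delta\}$. The join of complexes on disjoint vertex sets is $\Delta_1*\Delta_2=\{F_1\cup F_2: F_i\in\Delta_i\}$. For a finite set $e$ we write $\overline e$ for the complex of all subsets of $e$, and $v*\Gamma$ for the cone $\overline{\{v\}}*\Gamma$. The following name will be used throughout.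

\begin{definition}\label{def:good}
A complex is \emph{$k$-good} if it is the boundary complex of a simplicial $(2k+1)$-polytope, is $k$-neighborly, and all its missing faces have size $k+1$.
\end{definition}

Theorem~\ref{thm:main} asserts that there are $k$-good complexes with $n$ vertices for all $n\ge 2k+5$.

\subsection{Size and number of missing faces}

We use Alexander duality in the following form. If $\Delta$ is a simplicial $d$-sphere and $V=F\sqcup W$ with $F,W\neq\emptyset$, then $\tilde H_i(\Delta[F])\cong \tilde H^{\,d-i-1}(\Delta[W])$ for all $i$; indeed, the complement of the realization of $\Delta[W]$ deformation retracts onto the realization of $\Delta[F]$.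

\begin{lemma}\label{lem:sizes}
Let $\Delta$ be a neighborly $2k$-sphere with at least $2k+3$ vertices. Every missing face of $\Delta$ has size $k+1$ or $k+2$.
\end{lemma}

\begin{proof}
Let $F$ be a missing face, $s=|F|$, and $W=V\setminus F$. Neighborliness gives $s\ge k+1$. The complex $\Delta[F]$ is the boundary of a simplex, a sphere of dimension $s-2$. If $W=\emptyset$, then $\Delta=\Delta[F]$, so $s-2=2k$ and $\Delta$ has only $2k+2$ vertices. Hence $W\ne\emptyset$, and duality gives $\tilde H^{\,2k+1-s}(\Delta[W])\cong\tilde H_{s-2}(\Delta[F])\neq0$. The complex $\Delta[W]$ contains all subsets of $W$ of size at most $k$, so it has the same $(k-1)$-skeleton as the simplex $\overline W$. Since $\tilde H^i$ depends only on the $(i+1)$-skeleton, $\tilde H^i(\Delta[W])=0$ for $i\le k-2$. Thus $2k+1-s\ge k-1$.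
\end{proof}

\begin{remark}\label{rem:join}
A bipyramid is a join of two spheres, and this construction does not extend to $k\ge2$. Suppose that a $k$-good complex is a join of spheres of dimensions $d_1\le d_2$, so $d_1+d_2=2k-1$. The missing faces of the factors are missing faces of the join and have size $k+1$; hence $d_1\ge k-1$, and $d_2=k$. Let $F$ be a missing face of the second factor $\Delta_2$ and $W$ the set of its other vertices; $W\neq\emptyset$ because $\Delta_2[F]$ has dimension $k-1$. Duality gives $\tilde H^0(\Delta_2[W])\ne0$, while for $k\ge2$ any two vertices of $W$ are adjacent.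
\end{remark}

Let $\Delta$ have dimension $d-1$ and let $f_{j-1}$ be the number of its faces of size $j$. The $h$-numbers $h_0,\dots,h_d$ are defined by the triangular system $f_{j-1}=\sum_{i\le j}\binom{d-i}{j-i}h_i$, $0\le j\le d$. For a simplicial sphere the Dehn--Sommerville equations $h_i=h_{d-i}$ hold.

\begin{lemma}\label{lem:count}
A neighborly $2k$-sphere with $n$ vertices has exactly $\binom{n-k-2}{k+1}$ missing faces of size $k+1$.
\end{lemma}

\begin{proof}
Put $d=2k+1$; then $n\ge d+1$. For $0\le j\le d$, sort the $(n-j)$-subsets of $\{1,\dots,n\}$ by their $(d-j+1)$-st smallest element, written as $d-i+1$. This gives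
\begin{equation}\label{eq:binom}
\binom nj=\sum_{i=0}^{j}\binom{d-i}{j-i}\binom{n-d-1+i}{i}.
\end{equation}
Since $f_{j-1}=\binom nj$ for $j\le k$, comparing \eqref{eq:binom} with the triangular system gives $h_i=\binom{n-2k-2+i}{i}$ for $i\le k$, and $h_{k+1}=h_k=\binom{n-k-2}{k}$ by the Dehn--Sommerville equations. For $j=k+1$ the two sums differ only in the last term, so
\[
\binom n{k+1}-f_k=\binom{n-k-1}{k+1}-\binom{n-k-2}{k}=\binom{n-k-2}{k+1}.
\]
By neighborliness every nonface of size $k+1$ is a missing face.
\end{proof}

\subsection{Adding a point to a polytope}\label{sub:beyond}

Let $P\subset\mathbb R^d$ be a simplicial $d$-polytope with boundary complex $\Delta$, and let $v\notin P$ be a point on no facet hyperplane of $P$. A facet is \emph{visible} from $v$ if its hyperplane separates $v$ from the interior of $P$. Let $B$ be the subcomplex generated by the visible facets and $C$ the subcomplex generated by the other facets, so that $\Delta=B\cup C$. Some facet is visible because $v\notin P$. Some facet is not visible: on the ray from $v$ through an interior point of $P$, take a facet containing the last point of $P$. By \cite[Theorem~5.2.1]{Gr}, the polytope $P'=\operatorname{conv}(P\cup\{v\})$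 is simplicial with boundary complex
\begin{equation}\label{eq:newcomplex}
\Delta'=C\cup v*(B\cap C).
\end{equation}
Thus the faces in $\Delta\setminus C$, those contained in visible facets only, are destroyed, and $B\cap C$ becomes the link of $v$.

\subsection{Gale transforms}

A family of vectors \emph{positively spans} $\mathbb R^r$ if every vector is a nonnegative combination of its members. By the separation theorem this fails if and only if some $y\ne0$ has a nonpositive inner product with all members. A family positively spans $\mathbb R^r$ if and only if it spans $\mathbb R^r$ and has a linear dependency with all coefficients positive; such a family has at least $r+1$ members. We use Gale duality (see \cite[\S5.4]{Gr} and \cite[Lecture~6]{Zi}) in the following form. For a family $(v_i)_{i\in V}$ and a vector $y$ put $y^+=\{i\in V:\langle v_i,y\rangle>0\}$.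

\begin{lemma}\label{lem:gale}
Let $(v_i)_{i\in V}$ be a family of $n$ vectors in $\mathbb R^r$, repetitions allowed, such that
\begin{enumerate}
\item[(i)] $|y^+|\ge2$ for every $y\neq0$;
\item[(ii)] every nonempty subfamily that has a linear dependency with all coefficients positive spans $\mathbb R^r$.
\end{enumerate}
Then there is a simplicial polytope of dimension $n-r-1$ with vertices labeled by $V$ whose nonfaces are the sets $F\subseteq V$ with $F\supseteq y^+$ for some $y\ne0$.
\end{lemma}

\begin{proof}
By (i) the family positively spans $\mathbb R^r$. Rescaling by positive factors changes neither the sets $y^+$ nor the hypotheses, so we may assume $\sum v_i=0$. The linear dependencies form a space $D\subseteq \mathbb R^V$ of dimension $n-r$ that contains the all-ones vector. Complete this vector to a basis by $\lambda^1,\dots,\lambda^d$, where $d=n-r-1$, and put $x_i=(\lambda^1_i,\dots,\lambda^d_i)\in\mathbb R^d$. The vectors $(\phi(x_i))_{i\in V}$, with $\phi$ an affine function on $\mathbb R^d$, are exactly the elements of $D$, and only $\phi=0$ gives the zero vector; so $P=\operatorname{conv}\{x_i\}$ has dimension $d$. A proper subset $F\subset V$ is the set of indices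 of the points in a proper face of $P$ if and only if some element of $D$ vanishes on $F$ and is positive on $V\setminus F$. By (ii) this holds if and only if $(v_i)_{i\notin F}$ positively spans $\mathbb R^r$, that is, if and only if no $y\neq0$ has $y^+\subseteq F$. By (i) every singleton passes this test, so the $x_i$ are $n$ distinct vertices. A proper face has at most $n-(r+1)=d$ vertices, so $P$ is simplicial.
\end{proof}

\section{Adding one vertex}\label{sec:sewing}

\subsection{Admissible points}

Let $P$ be a simplicial $(2k+1)$-polytope whose boundary complex $\Delta$ is $k$-good. We want to place a point $v$ as in Section~\ref{sub:beyond} so that $\Delta'$ is $k$-good again. The case $k=1$ shows what can go wrong.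

\begin{example}\label{ex:k1}
Let $k=1$. If $v$ sees a single triangle $abc$, this triangle is destroyed while its edges survive, and $abc$ becomes a missing face of size $3$. Let $v$ instead see two adjacent triangles $abc$ and $abd$. Then the edge $ab$ is destroyed with them, and $\Delta'$ arises from $\Delta$ by subdividing $ab$. The sets $abc$ and $abd$ are not missing faces of $\Delta'$, since they contain the nonface $ab$. A missing triangle through $v$ has the form $vxy$, where $xy$ is an edge of $\Delta'$, both $x$ and $y$ lie on the $4$-cycle $acbd$ around $v$, and $xy$ is not an edge of this cycle. The only candidate is $vcd$, and it occurs only if $cd$ is an edge of $\Delta$.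
\end{example}

In general three things must be arranged: neighborliness survives, no destroyed face of size $k+2$ becomes a missing face, and no missing face of size $k+2$ appears through $v$. These are the three conditions below.

\begin{definition}\label{def:adm}
Let $P$ be a simplicial $(2k+1)$-polytope with boundary complex $\Delta$. A point $v\notin P$ on no facet hyperplane, with complexes $B$ and $C$, is \emph{$k$-admissible} for $P$ if
\begin{enumerate}
\item[(A1)] every face in $\Delta\setminus C$ has size at least $k+1$, and every set of at most $k-1$ vertices is in $B$;
\item[(A2)] every face in $\Delta\setminus C$ of size $k+2$ contains a face in $\Delta\setminus C$ of size $k+1$;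
\item[(A3)] if $F\in\Delta$ has size $k+1$ and all its $k$-subsets are in $B\cap C$, then $F\in B$.
\end{enumerate}
\end{definition}

\begin{lemma}\label{lem:adm}
If $\Delta$ is $k$-good with vertex set $V$ and $v$ is $k$-admissible, then $\Delta'$ is $k$-good with vertex set $V\cup\{v\}$.
\end{lemma}

\begin{proof}
A subset of $V$ of size at most $k$ is a face of $\Delta$, and by (A1) it lies in $C$. A subset of size $k-1$ also lies in $B$, so its union with $v$ is a face of $\Delta'$ by \eqref{eq:newcomplex}. Hence $\Delta'$ is $k$-neighborly with vertex set $V\cup\{v\}$, which has at least $2k+3$ elements. By Lemma~\ref{lem:sizes} it suffices to exclude a missing face $F$ of $\Delta'$ of size $k+2$.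

Suppose $v\notin F$. Then $F\notin C$, and all proper subsets of $F$ are in $C$. As $\Delta$ has no missing face of size $k+2$, we have $F\in\Delta\setminus C$, and (A2) gives a proper subset of $F$ outside $C$, a contradiction.

Suppose $F=G\cup\{v\}$. Then $G\in C$, and every $k$-subset of $G$ is in the link $B\cap C$ of $v$. By (A3), $G\in B\cap C$, so $F\in\Delta'$, a contradiction.
\end{proof}

\subsection{Sewable complexes}

For $k\ge2$ the visible region $B$ has to contain all sets of $k-1$ vertices, in particular all vertices, and yet the destroyed faces must be large. We take $v$ close to the midpoint of an edge $e$; then only facets containing $e$ can be visible, and only faces containing $e$ can be destroyed. Which of these facets are visible is a question about the link of $e$, a sphere of dimension $2k-2$. If this link contains all other vertices and is $(k-1)$-good, the problem for $k$ reduces to the problem for $k-1$.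

\begin{definition}\label{def:sew}
A complex is \emph{$1$-sewable} if it is $1$-good. For $k\ge2$, a complex $\Delta$ with vertex set $V$ is \emph{$k$-sewable} if it is $k$-good and has an edge $e$ such that $\operatorname{lk}_\Delta(e)$ has vertex set $V\setminus e$ and is $(k-1)$-sewable.
\end{definition}

Thus a $k$-sewable complex with $n$ vertices comes with a tower of links: for $j=k,k-1,\dots,1$ a $j$-good complex with $n-2(k-j)$ vertices.

\begin{proposition}\label{prop:sew}
Let $k\ge1$ and let $P$ be any simplicial $(2k+1)$-polytope whose boundary complex $\Delta$ is $k$-sewable. Then $P$ has a $k$-admissible point $v$ such that the boundary complex of $\operatorname{conv}(P\cup\{v\})$ is $k$-sewable, with one more vertex.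
\end{proposition}

The statement is made for every realization $P$ of $\Delta$ because the induction will be applied to a realization of the link that $P$ dictates.

\begin{proof}
We use induction on $k$. Let $\nu_G$ be an outer normal of the facet $G$. Let $e=\{a,b\}$ be an edge with midpoint $\mu$. A facet containing $\mu$ contains $e$. Therefore, for a fixed vector $\xi$ and small $\varepsilon>0$, the point $\mu+\varepsilon \xi$ lies strictly on the inner side of every facet not containing $e$, while its position relative to a facet $G\supseteq e$ is given by the sign of $\langle\nu_G,\xi\rangle$.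

\medskip\noindent\emph{The case $k=1$.} Let $e=\{a,b\}$ be any edge, contained in the triangles $abc$ and $abd$. Let $o$ be an interior point of $P$ and $v=\mu+\varepsilon(\mu-o)$. Since $\langle\nu_G,\mu-o\rangle>0$ for $G\supseteq e$, exactly $abc$ and $abd$ are visible. Every vertex lies in at least three triangles, and each of the edges $ac,bc,ad,bd$ lies in only one visible triangle; so $\Delta\setminus C=\{ab,abc,abd\}$. This gives (A1) and (A2). Condition (A3) concerns the edges among $a,b,c,d$, and all of them are in $B$ unless $cd$ is an edge. If it were, then $acd$ and $bcd$ would have all their edges in $\Delta$ and would be faces, because $\Delta$ has no missing face of size $3$. Then $\Delta$ would contain, and hence equal, the boundary of the tetrahedron $abcd$, which has a missing face of size $4$. So $v$ is $1$-admissible, and $\Delta'$ is $1$-good by Lemma~\ref{lem:adm}.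

\medskip\noindent\emph{The case $k\ge2$: choice of $v$.} Let $e=\{a,b\}$ be as in Definition~\ref{def:sew} and $\Gamma=\operatorname{lk}_\Delta(e)$. We first realize $\Gamma$. Near $\mu$ the polytope $P$ coincides with $\mu+K$, where $K=\{\xi:\langle \nu_G,\xi\rangle\le0\text{ for all facets }G\supseteq e\}$. So the faces of the cone $K$ correspond to the faces of $P$ that contain $e$, and its smallest face is the line $L=\mathbb R(a-b)$. The image of $K$ in the quotient space by $L$ is a pointed cone of dimension $2k$. Choose a linear functional $\gamma$ on the quotient that is positive on this cone except at $0$, and let $Q$ be the section of the cone by the affine hyperplane $\{\gamma=1\}$. Then $Q$ is a simplicial $(2k-1)$-polytope with boundary complex $\Gamma$. The functional $\langle\nu_{e\cup H},\cdot\rangle$ vanishes on $L$, and on $\{\gamma=1\}$ it is zero on the facet $H$ of $Q$ and negative in the interior of $Q$.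

By induction $Q$ has a $(k-1)$-admissible point $w\in\{\gamma=1\}$, with complexes $B_1,C_1\subseteq\Gamma$, such that $\Gamma'=C_1\cup w*(B_1\cap C_1)$ is $(k-1)$-sewable. We refer to the conditions satisfied by $w$ as (A1$'$)--(A3$'$); they are (A1)--(A3) with $k-1,\Gamma,B_1,C_1$ in place of $k,\Delta,B,C$. Let $\tilde w$ be a lift of $w$ and put
\[
v=\mu-\varepsilon\tilde w .
\]
The minus sign is essential: we want $B$ to contain all sets of $k-1$ vertices, and these lie in $C_1$, whereas $B_1$ is only known to contain the sets of $k-2$ vertices. With this sign, $v$ lies on no facet hyperplane, and a facet of $P$ is visible from $v$ if and only if it has the form $e\cup H$ with $\langle\nu_{e\cup H},\tilde w\rangle<0$, that is, with $H$ a facet of $Q$ \emph{not} visible from $w$. Such facets exist, so $v\notin P$, and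
\[
B=\overline e*C_1 .
\]
Every face $F$ is the intersection of the facets that contain it. If $F\not\supseteq e$, one of these facets does not contain $e$, so $F\in C$. A face $e\cup H$ is in $C$ if and only if $H$ lies in a facet of $Q$ visible from $w$. Hence
\[
\Delta\setminus C=\{e\cup H: H\in\Gamma\setminus B_1\}.
\]

\medskip\noindent\emph{Admissibility.} The roles of visible and invisible have been exchanged, and accordingly the two halves of (A1) trade places, as do (A2) and (A3).

(A1) If $H\in\Gamma\setminus B_1$, then $|H|\ge k-1$ by the second half of (A1$'$), so $|e\cup H|\ge k+1$. Let $S\subseteq V$ with $|S|\le k-1$. Then $S\setminus e\in\Gamma$, because $\Gamma$ is $(k-1)$-neighborly and has vertex set $V\setminus e$; this is where the condition on the vertex set of the link is used. Faces in $\Gamma\setminus C_1$ have size at least $k$, so $S\setminus e\in C_1$ and $S\in B$.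

(A2) Let $H\in\Gamma\setminus B_1$ with $|H|=k$. All $(k-1)$-subsets of $H$ are in $C_1$ by (A1$'$). If all of them were in $B_1$, then (A3$'$) would give $H\in B_1$. So some $(k-1)$-subset $H'$ is in $\Gamma\setminus B_1$, and $e\cup H'\in\Delta\setminus C$ has size $k+1$.

(A3) Let $F\in\Delta$ have size $k+1$ and all its $k$-subsets in $B$. If there is a vertex $z\in F\cap e$, then $F\setminus z\in B$, so $F\setminus e=(F\setminus z)\setminus e\in C_1$ and $F\in B$. Let $F\cap e=\emptyset$. Then all $k$-subsets of $F$ are in $C_1\subseteq\Gamma$. The missing faces of $\Gamma$ have size $k$, so $F\in\Gamma$. If $F\notin C_1$, then (A2$'$) gives a $k$-subset of $F$ in $\Gamma\setminus C_1$, a contradiction. So $F\in C_1\subseteq B$.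

\medskip\noindent\emph{The new tower.} By Lemma~\ref{lem:adm}, $\Delta'$ is $k$-good; in particular $\{a,v\}$ is an edge. From the descriptions of $B$ and $C$,
\[
B\cap C=\{F\subseteq V: F\setminus e\in C_1,\ F\not\supseteq e\}\cup\{e\cup H: H\in B_1\cap C_1\}.
\]
A set $H\not\ni a$ has $H\cup a\in B\cap C$ if and only if either $b\notin H$ and $H\in C_1$, or $b\in H$ and $H\setminus b\in B_1\cap C_1$. Therefore
\[
\operatorname{lk}_{\Delta'}(\{a,v\})=\operatorname{lk}_{B\cap C}(a)=C_1\cup b*(B_1\cap C_1),
\]
which is $\Gamma'$ with $w$ renamed $b$. It is $(k-1)$-sewable, and its vertex set $(V\setminus e)\cup\{b\}$ consists of all vertices of $\Delta'$ other than $a$ and $v$. So $\Delta'$ is $k$-sewable.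
\end{proof}

For $k=2$, for instance, $C_1$ is the $2$-sphere $\Gamma$ with two adjacent triangles removed, the new vertex sees the facets $e\cup H$ with $H$ any other triangle of $\Gamma$, and the new link is $\Gamma$ with one edge subdivided by $b$.

By Proposition~\ref{prop:sew}, Theorem~\ref{thm:main} follows once we have, for every $k\ge1$, one $k$-sewable complex with $2k+5$ vertices. The tower of such a complex consists of $j$-good complexes with $2j+5$ vertices. One cannot start lower when $k\ge2$: a tower with $2j+4$ vertices would contain a $2$-good complex with $8$ vertices, which Theorem~\ref{thm:class} excludes.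

\section{Balanced configurations in $\mathbb R^3$}\label{sec:cells}

A $(2k+1)$-polytope with $2k+5$ vertices has a Gale transform in $\mathbb R^3$ for every $k$. In this section we translate goodness and links into properties of vector configurations in $\mathbb R^3$.

\subsection{Cells and levels}

Let $k\ge0$, and let $V\subset\mathbb R^3$ be a set of $m=2k+5$ vectors in \emph{general position}: any three are linearly independent. We write $a(y)=\langle a,y\rangle$, and $\{a>0\}$ for the set of points where $a(y)>0$. A nonzero vector $y$ is regarded as the point $y/|y|$ of $S^2$, and $y^+=\{v\in V: v(y)>0\}$. The \emph{cells} of $V$ are the connected components of $S^2\setminus\bigcup_{v\in V}v^\perp$. The points with a prescribed nowhere vanishing sign pattern form a convex cone, so a cell is determined by the set $T=y^+$, with $y$ any of its points. We use the letter $T$ both for the subset of $V$ and for the open region of $S^2$. The antipode of the cell $T$ is the cell $-T=V\setminus T$.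

\begin{lemma}\label{lem:cells}
\begin{enumerate}
\item[(a)] For every $y\neq0$ the set $y^+$ is a cell.
\item[(b)] The closure of every cell $T$ contains a point $y$ at which exactly two elements $v,w\in V$ vanish. The sets $y^+$, $y^+\cup v$, $y^+\cup w$, $y^+\cup\{v,w\}$ are cells, and $T$ is one of them.
\item[(c)] If $v\in T$ and both $T$ and $T\setminus v$ are cells, then their closures have a common point.
\end{enumerate}
\end{lemma}

\begin{proof}
At most two elements of $V$ vanish at $y\ne 0$, and they are linearly independent. A small perturbation of $y$ gives them any prescribed signs and keeps all other signs. This proves (a) and the second sentence of (b), since $T$ agrees with $y^+$ on the elements that do not vanish at $y$. The cone over the closure of $T$ is a $3$-dimensional polyhedral cone, pointed because $V$ spans $\mathbb R^3$; on an extreme ray two independent elements of $V$ vanish. For (c), join a point of $T$ to a point of $T\setminus v$ by a segment. Every element other than $v$ has a constant nonzero sign on it, and $v$ vanishes at one point. The segment lies in $T$ before this point and in $T\setminus v$ after it.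
\end{proof}

\begin{definition}\label{def:level}
The \emph{level} of a cell $T$ of $V$ is $\ell(T)=|T|-k$; thus $\ell(-T)=5-\ell(T)$. The configuration $V$ is \emph{$k$-balanced} if all cells have level in $\{1,2,3,4\}$. A cell $T$ of level $2$ is \emph{bad} if $T\setminus v$ is not a cell for any $v\in T$.
\end{definition}

Balance will encode neighborliness, and bad cells will be the missing faces of size $k+2$.

\begin{proposition}\label{prop:dict}
Let $k\ge1$ and let $V$ be $k$-balanced without bad cells. Then there is a simplicial $(2k+1)$-polytope with vertices labeled by $V$ whose nonfaces are the sets containing a cell, and its boundary complex $\Delta_V$ is $k$-good. If $V'=V\cup\{p,q\}$ is $(k+1)$-balanced without bad cells, then $\{p,q\}$ is an edge of $\Delta_{V'}$ with link $\Delta_V$.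
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:cells}(a) the sets $y^+$, $y\ne0$, are the cells, and they have size at least $k+1\ge2$; here $k\ge1$ is used. A dependent subfamily of $V$ has at least four members and spans $\mathbb R^3$. So Lemma~\ref{lem:gale} gives a simplicial polytope of dimension $(2k+5)-4=2k+1$ with the stated nonfaces. Its missing faces are the cells that are minimal under inclusion. They have size at least $k+1$, so $\Delta_V$ is $k$-neighborly.

Let $T$ be a cell and $y$ as in Lemma~\ref{lem:cells}(b). Since $y^+\cup\{v,w\}$ has level at most $4$, the cell $y^+\subseteq T$ has level at most $2$. So a cell of level $3$ or $4$ is not minimal. A cell of level $2$ is not minimal because it is not bad. Hence all missing faces have level $1$, that is, size $k+1$.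

The pair $\{p,q\}$ is an edge because $\Delta_{V'}$ is $(k+1)$-neighborly. Let $H\subseteq V$. If $H\cup\{p,q\}$ contains a cell $T'$ of $V'$, then $H$ contains $T'\cap V$, which is a cell of $V$. Conversely, a cell $T\subseteq H$ of $V$ is an open region and has a point off $p^\perp\cup q^\perp$; the cell of $V'$ through this point is contained in $T\cup\{p,q\}$. So $H\cup\{p,q\}\in\Delta_{V'}$ if and only if $H\in\Delta_V$.
\end{proof}

It therefore suffices to construct a chain $V_0\subset V_1\subset V_2\subset\cdots$ in which $V_k$ is $k$-balanced, $|V_k|=2k+5$, and $V_k$ has no bad cell for $k\ge1$.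

\subsection{Five vectors}\label{sub:five}

The chain starts with $V_0=\{v_1,\dots,v_5\}$, where
\[
v_1=(1,-1,5),\quad v_2=(-1,0,-7),\quad v_3=(1,2,8),\quad v_4=(-1,-1,0),\quad v_5=(1,-2,0).
\]
We write $i$ for $v_i$.

\begin{lemma}\label{lem:V0}
The set $V_0$ is in general position. A subset $T\subseteq\{1,\dots,5\}$ is a cell if and only if its sign vector ($+$ on $T$, $-$ elsewhere) has at least two sign changes. The set $V_0$ is $0$-balanced, its cells of level $1$ are $\{2\},\{3\},\{4\}$, and its only bad cell is $\{1,5\}$.
\end{lemma}

\begin{proof}
Coordinate by coordinate, $v_1+3v_2+2v_3+v_4+v_5=0$ and $8v_2+7v_3+4v_4+5v_5=0$. Put $\mu=(1,3,2,1,1)$ and $x=(0,\frac83,\frac72,4,5)$, an increasing sequence; the two dependencies are $(\mu_i)$ and $(\mu_ix_i)$. The determinant of $v_1,v_4,v_5$ is $15$, so $V_0$ spans $\mathbb R^3$ and every dependency has the form $(\mu_i(s+tx_i))_i$. A nonzero dependency vanishes for at most one $i$; hence no three of the $v_i$ are dependent.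

The vectors $(v_i(y))_i$, $y\in\mathbb R^3$, form the orthogonal complement of the dependencies. So the numbers $\lambda_i=\mu_iv_i(y)$ run through all solutions of $\sum\lambda_i=\sum\lambda_ix_i=0$, and $\lambda_i$ has the sign of $v_i(y)$. If a sign vector has at most one change, some function $s+tx$ has the prescribed sign at every $x_i$; a solution $\lambda$ with these signs would give $0<\sum\lambda_i(s+tx_i)=0$. If it has at least two changes, it consists of at least three blocks of equal signs, so every index belongs to a triple $i<j<l$ with alternating signs. The coefficients $\pm(x_l-x_j,\,-(x_l-x_i),\,x_j-x_i)$ give a solution supported on this triple with the prescribed signs, and the sum of five such solutions, one for each index, realizes the sign vector.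

Both signs occur in every cell, so sizes lie in $\{1,2,3,4\}$, and level equals size. The singletons $\{1\}$ and $\{5\}$ have one sign change and the other three have two. The only pair that avoids $2,3,4$ is $\{1,5\}$, which has two changes.
\end{proof}

The sets containing no cell of $V_0$ are $\emptyset,\{1\},\{5\}$. They form a $0$-sphere, and the bad cell is its missing edge.

\section{Adding an almost opposite pair}\label{sec:pair}

Let $V$ be $k$-balanced, $k\ge0$. We look for two vectors $p,q$ such that $V\cup\{p,q\}$ is $(k+1)$-balanced. If $q=-p$, every point off $p^\perp$ is positive on exactly one of the new vectors; sizes grow by one and levels do not change. This choice violates general position, so we tilt $q$ slightly. The circles $p^\perp$ and $q^\perp$ then bound two thin lunes, one where both vectors are positive and levels go up by one, and one where both are negative and levels go down by one. Only the cells of $V$ that meet $p^\perp$ are affected, so everything depends on how this circle runs through the arrangement.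

\subsection{Routes}

Let $p$ be a unit vector with $V\cup\{p\}$ in general position, and let $\Lambda=p^\perp\cap S^2$. The $m$ circles $v^\perp$ meet $\Lambda$ in $2m$ distinct points and cut it into $2m$ open arcs. Choose a starting arc and a direction, and number the arcs $I_0,\dots,I_{2m-1}$, with indices modulo $2m$; then $I_{i+m}=-I_i$. Let $T_i$ be the cell containing $I_i$ and $t_i=\ell(T_i)$. A cell meets $\Lambda$ in a single arc by convexity, so the $T_i$ are distinct and $T_i\cap\Lambda=I_i$. Consecutive cells differ in one element. Thus
\[
T_{i+m}=-T_i,\qquad t_{i+m}=5-t_i,\qquad |t_{i+1}-t_i|=1 .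
\]

\begin{definition}\label{def:route}
The vector $p$, with a starting arc and a direction, is a \emph{route} for $V$ if
\begin{enumerate}
\item[(R1)] $t_i\in\{1,2,3\}$ for $0\le i\le m$, and $t_0=t_{m-1}=3$, $t_m=2$;
\item[(R2)] there is no $0<i<m$ with $(t_{i-1},t_i,t_{i+1})=(1,2,1)$;
\item[(R3)] if $0<i<m$ and $(t_{i-1},t_i,t_{i+1})=(3,2,3)$, then there are $v,v'\in T_i$ such that $T_i\setminus v$ is a cell meeting $\{p>0\}$ and $T_i\setminus v'$ is a cell meeting $\{p<0\}$;
\item[(R4)] every bad cell of $V$ is of the form $T_{m+i}$ with $0<i<m$.
\end{enumerate}
\end{definition}

The bound $t_i\le3$ leaves room for raising the levels of $T_0,\dots,T_m$. The remaining conditions prevent bad cells: $t_{m-1}=3$ and (R2) inside the lune where levels drop, (R3) next to the lune where they rise, and (R4) lets the lune of dropping levels repair the bad cells of $V$. A positive multiple of a route is also called a route.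

\begin{example}\label{ex:route0}
Let $V=V_0$ and $p=(0,0,1)$. The projections $(1,-1)$, $(-1,0)$, $(1,2)$, $(-1,-1)$, $(1,-2)$ of $v_1,\dots,v_5$ to $p^\perp$ are pairwise nonparallel, so $V_0\cup\{p\}$ is in general position. Follow $(\cos\theta,\sin\theta,0)$ from $\theta=0$, where the positive elements are $1,3,5$, to $\theta=\pi$. The elements change sign in the order $5$ ($\tan\theta=\frac12$), $1$ ($\tan\theta=1$), $2$ ($\theta=\frac\pi2$), $4$ ($\tan\theta=-1$), $3$ ($\tan\theta=-\frac12$). So $T_0,\dots,T_5$ are
\[
\{1,3,5\},\ \{1,3\},\ \{3\},\ \{2,3\},\ \{2,3,4\},\ \{2,4\},
\]
with levels $3,2,1,2,3,2$. Conditions (R1) and (R2) hold, (R3) is vacuous, and the bad cell is $\{1,5\}=-T_4=T_9$, as (R4) requires. So $p$ is a route for $V_0$. Note that $T_5=\{2,4\}$ is not bad.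
\end{example}

\subsection{The extension}

Let $p$ be a route for $V$. Fix $z_0\in I_0$, and let $z_1\in\Lambda$ be orthogonal to $z_0$ such that $z(\theta)=\cos\theta\, z_0+\sin\theta\, z_1$ runs through $I_0,I_1,\dots$ as $\theta$ increases. Let $\Lambda_1=\{z(\theta):0<\theta<\pi\}$ and $\Lambda_2=-\Lambda_1$ be the \emph{first} and \emph{second half} of $\Lambda$. Then $z_1>0$ on $\Lambda_1$ and $z_1<0$ on $\Lambda_2$. The first half meets exactly the cells $T_0,\dots,T_m$, and the second half exactly $T_m,\dots,T_{2m}=T_0$. For small $\delta>0$ put
\[
q=-p+\delta z_1,\qquad V'=V\cup\{p,q\}.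
\]
The set $V'$ is in general position. Indeed, for $v,w\in V$ the vectors $q,v,w$ are independent for small $\delta$ because $p,v,w$ are, and $p,q,v$ are independent because $v\notin\operatorname{span}(p,z_1)=z_0^\perp$, the point $z_0$ being interior to a cell. A cell of $V'$ is written $(T,X)$, where $T$ is its trace on $V$, a cell of $V$, and $X\subseteq\{p,q\}$.

\begin{lemma}\label{lem:closure}
For every cell $T$ of $V$ we have $\operatorname{cl}(T)\cap\Lambda=\operatorname{cl}(T\cap\Lambda)$.
\end{lemma}

\begin{proof}
Let $y\in\operatorname{cl}(T)\cap\Lambda$. By general position of $V\cup\{p\}$ at most one element of $V$ vanishes at $y$. If none does, $y\in T$. If $v$ does, then $v$ takes both signs on $\Lambda$ near $y$, while all other elements keep the signs prescribed by $T$; so the points of $\Lambda$ near $y$ on one side lie in $T$.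
\end{proof}

\begin{lemma}\label{lem:newcells}
For small $\delta$ the cells of $V'$ and their levels with respect to $k+1$ are:
\begin{center}
\begin{tabular}{lll}
$(T,\{p\})$ & $T$ a cell of $V$ meeting $\{p>0\}$ & level $\ell(T)$\\
$(T,\{q\})$ & $T$ a cell of $V$ meeting $\{p<0\}$ & level $\ell(T)$\\
$(T_i,\{p,q\})$ & $0\le i\le m$ & level $t_i+1$\\
$(T_i,\emptyset)$ & $m\le i\le 2m$ & level $t_i-1$
\end{tabular}
\end{center}
\end{lemma}

\begin{proof}
The levels are $|T|+|X|-(k+1)$. If $y\in T$ has $p(y)>0$, then $q(y)<0$ for small $\delta$, so $(T,\{p\})$ is a cell; conversely such a cell lies in $T\cap\{p>0\}$. If $y\in T$ has $p(y)<0$, then $q(y)>0$ for small $\delta$, which gives the second row in the same way. The fourth row consists of the antipodes of the cells in the third.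

For the third row, note that $p(y),q(y)>0$ means $0<p(y)<\delta z_1(y)$. If $T$ meets $\Lambda_1$ at $z$, then $z+\tau p$ is such a point of $T$ for small $\tau>0$. Suppose that $T\cap\Lambda_1=\emptyset$. By Lemma~\ref{lem:closure}, $\operatorname{cl}(T)\cap\Lambda$ is empty or equal to $\operatorname{cl}(I_i)$ with $m<i<2m$, and this closed arc lies in $\Lambda_2$ because $\pm z_0$ are interior points of $I_0$ and $I_m$. So $p$ does not vanish on the compact set $\operatorname{cl}(T)\cap\{z_1\ge0\}$, and $|p|\ge\eta>0$ there. For $\delta<\eta$ no unit vector $y\in T$ has $0<p(y)<\delta z_1(y)$.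
\end{proof}

\begin{proposition}\label{prop:ext}
If $p$ is a route for the $k$-balanced configuration $V$, then for small $\delta$ the configuration $V'$ is $(k+1)$-balanced and has no bad cell.
\end{proposition}

\begin{proof}
By (R1), $t_i+1\in\{2,3,4\}$ and $t_{m+i}-1=4-t_i\in\{1,2,3\}$ for $0\le i\le m$. So $V'$ is balanced. Let $S$ be a cell of $V'$ of level $2$. We find an element whose removal from $S$ leaves a cell. Observe that each $T_i$ is open and meets $\Lambda$, hence meets both $\{p>0\}$ and $\{p<0\}$.

\emph{$S=(T_i,\{p,q\})$.} Remove $q$.

\emph{$S=(T_{m+j},\emptyset)$ with $0\le j\le m$.} Here $4-t_j=2$, so $t_j=2$ and $j\ne0$. There is $j'=j\pm1$ in $[0,m]$ with $t_{j'}=3$: by (R2) if $j<m$, and by $t_{m-1}=3$ if $j=m$. The consecutive cells $T_{m+j}$ and $T_{m+j'}$ have levels $3$ and $2$, so $T_{m+j'}=T_{m+j}\setminus v$ for some $v$, and $(T_{m+j'},\emptyset)=S\setminus v$ is a cell.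

\emph{$S=(T,\{p\})$ with $\ell(T)=2$.} There are three subcases. If $T=T_i$ with $m\le i\le2m$, remove $p$. If $T\cap\Lambda=\emptyset$, then $T$ is not bad by (R4); let $T\setminus v$ be a cell. The connected set $\operatorname{cl}(T)$ meets $\{p>0\}$ and misses $\Lambda$ by Lemma~\ref{lem:closure}, so $p>0$ on it. By Lemma~\ref{lem:cells}(c), $p>0$ at a point of the closure of $T\setminus v$; hence $T\setminus v$ meets $\{p>0\}$ and $(T\setminus v,\{p\})$ is a cell. Finally let $T=T_i$ with $0<i<m$. If one of $T_{i-1},T_{i+1}$ has level $1$, it equals $T_i\setminus v$ for some $v$ and meets $\{p>0\}$. Otherwise the pattern is $(3,2,3)$, and (R3) supplies $v$.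

\emph{$S=(T,\{q\})$ with $\ell(T)=2$.} Repeat the previous case with $q$ and $\{p<0\}$ in place of $p$ and $\{p>0\}$, and with $v'$ in (R3).
\end{proof}

\begin{example}\label{ex:V1}
We compute $\Delta_{V_1}$ for $V_1=V_0\cup\{p,q\}$ and the route of Example~\ref{ex:route0}. Its missing faces are the cells of size $2$. The cells $T_5,\dots,T_{10}$ are $\{2,4\}$, $\{2,4,5\}$, $\{1,2,4,5\}$, $\{1,4,5\}$, $\{1,5\}$, $\{1,3,5\}$, so the fourth row of Lemma~\ref{lem:newcells} contributes $\{2,4\}$ and $\{1,5\}$. The third row contributes nothing. The cell $\{3\}=T_2$ gives $\{3,p\}$ and $\{3,q\}$. On the cell $\{2\}$ the inequalities $v_4,v_5<0$ read $-y_2<y_1<2y_2$, so $y_2>0$ and $y_1+2y_2>0$, and $v_3<0$ forces $y_3<0$; this gives $\{2,q\}$ only. On the cell $\{4\}$ we have $y_1<2y_2<-2y_1$, so $y_1<0$, and $v_2<0$ forces $y_3>0$; this gives $\{4,p\}$ only. The six missing edges are $\{1,5\}$ and the five diagonals of the pentagon $2,p,q,4,3$. So $\Delta_{V_1}$ is the bipyramid over this pentagon with apexes $1$ and $5$. The link of the edge $\{p,q\}$ is the $0$-sphere found at the end of Section~\ref{sub:five}.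
\end{example}

\section{New routes from old}\label{sec:routes}

To iterate Proposition~\ref{prop:ext} we need a route for $V'$. The part of the arrangement of $V'$ that we understand best is a thin band around $\Lambda$. There the circles $v^\perp$, $v\in V$, are crossed in the old order, and the levels along any great circle in the band are the old levels, shifted by $+1$ in one lune and by $-1$ in the other. So we look for the new route $p'$ at distance of order $\delta$ from $p$, and we are free to choose where its circle crosses $p^\perp$ and $q^\perp$.

\subsection{Circles close to $\Lambda$}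

Keep the notation of Section~\ref{sec:pair}. Let $\alpha\ne\beta$ be angles in $(0,\pi)$ such that $z(\alpha)$ and $z(\beta)$ lie in open arcs $I_i$. Let $h\in p^\perp$ be the vector with $h(z(\alpha))=0$ and $h(z(\beta))=\sin\beta$; it does not depend on $\delta$. Two linear functionals on $p^\perp$ that agree at $z(\alpha)$ and $z(\beta)$ are equal, so
\begin{equation}\label{eq:h}
h(z(\theta))=\frac{\sin\beta\,\sin(\theta-\alpha)}{\sin(\beta-\alpha)},\qquad (z_1-h)(z(\theta))=\frac{\sin\alpha\,\sin(\beta-\theta)}{\sin(\beta-\alpha)} .
\end{equation}
Put $p'=p-\delta h$. The map $\varphi(z)=z+\delta h(z)p$ is a linear isomorphism from $p^\perp$ onto $p'^\perp$, since $p'(\varphi(z))=\delta h(z)-\delta h(z)=0$, and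
\begin{equation}\label{eq:phi}
p(\varphi(z))=\delta h(z),\quad q(\varphi(z))=\delta (z_1-h)(z),\quad v(\varphi(z))=v(z)+\delta h(z)v(p).
\end{equation}
Figure~\ref{fig:band} shows the three circles.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.03cm,y=1.3cm]
\fill[gray!20] plot[domain=0:360,samples=73] (\x,{sin(\x)}) -- cycle;
\draw[thick] (0,0) -- (360,0);
\draw[thick] plot[domain=0:360,samples=73] (\x,{sin(\x)});
\draw[thick,dashed] plot[domain=0:360,samples=73] (\x,{1.137*sin(\x-40)});
\fill (40,0) circle (1.6pt) node[below right] {$\alpha$};
\fill (100,0.985) circle (1.6pt) node[above left] {$\beta$};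
\fill (220,0) circle (1.6pt) node[above right] {$\pi+\alpha$};
\fill (280,-0.985) circle (1.6pt) node[below right] {$\pi+\beta$};
\node[left] at (0,0) {$0$};
\node[right] at (360,0) {$2\pi$};
\node[above] at (325,0) {$p^\perp$};
\node[above left] at (32,0.53) {$q^\perp$};
\node[right] at (360,-0.73) {$p'^\perp$};
\node at (115,0.35) {$(+,+)$};
\node at (293,-0.35) {$(-,-)$};
\node at (275,0.8) {$(+,-)$};
\node at (100,-0.7) {$(-,+)$};
\end{tikzpicture}
\caption{A thin band around the great circle $p^\perp$. The point $z(\theta)+\tau p$ is drawn at position $\theta$ and height $\tau/\delta$. The circle $p^\perp$ is the horizontal axis, $q^\perp$ is the graph of $\sin\theta$, and the pairs are the signs of $(p,q)$ in the four regions; the two lunes are shaded. The dashed circle $p'^\perp$ is the graph of $h(z(\theta))$. It crosses $p^\perp$ at $\theta=\alpha,\pi+\alpha$ and $q^\perp$ at $\theta=\beta,\pi+\beta$; the case $\alpha<\beta$ is shown.}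
\label{fig:band}
\end{figure}

\begin{lemma}\label{lem:signs}
For small $\delta$ the set $V'\cup\{p'\}$ is in general position, and the cells of $V'$ met successively by $p'^\perp$ are given by the successive sign patterns along $\Lambda$ of the functionals $v$ $(v\in V)$, $h$ and $z_1-h$, the last two giving the signs of $p$ and $q$. These two signs are as follows.
\begin{center}
\begin{tabular}{c|ccccc}
$\alpha<\beta$ & $(0,\alpha)$ & $(\alpha,\beta)$ & $(\beta,\pi+\alpha)$ & $(\pi+\alpha,\pi+\beta)$ & $(\pi+\beta,2\pi)$\\
 & $(-,+)$ & $(+,+)$ & $(+,-)$ & $(-,-)$ & $(-,+)$\\ \hline
$\beta<\alpha$ & $(0,\beta)$ & $(\beta,\alpha)$ & $(\alpha,\pi+\beta)$ & $(\pi+\beta,\pi+\alpha)$ & $(\pi+\alpha,2\pi)$\\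
 & $(+,-)$ & $(+,+)$ & $(-,+)$ & $(-,-)$ & $(+,-)$
\end{tabular}
\end{center}
\end{lemma}

\begin{proof}
The $m+2$ functionals on the plane $p^\perp$ are nonzero, and their kernels are pairwise distinct lines: $h$ vanishes on $\Lambda$ at $\pm z(\alpha)$, $z_1-h$ at $\pm z(\beta)$, and the $v\in V$ at the endpoints of the arcs $I_i$. By \eqref{eq:phi}, the pullbacks under $\varphi$ of the elements of $V'$ are positive multiples of $h$ and $z_1-h$ and small perturbations of the $v\in V$. For small $\delta$ their kernels remain distinct and in the same cyclic order, with the same direction of sign change. Distinctness of the kernels means that $p'$ and any two elements of $V'$ are independent. The table is read off from \eqref{eq:h}, where $\sin\alpha,\sin\beta>0$.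
\end{proof}

\subsection{Two types of routes}

Conditions (R2) and (R3) are harmless when the levels sweep up and down through $3,2,1,2,3,\dots$. Let $c_i=3,2,1,2$ for $i\equiv0,1,2,3\pmod 4$; then $c_{-i}=c_i$ and $4-c_i=c_{i+2}$. The sequence $c_0,\dots,c_m$ satisfies $c_{m-1}=3$, $c_m=2$ only if $m\equiv1\pmod4$, while $m$ grows by $2$ in each step. In every other step the pattern must therefore have a defect.

\begin{definition}\label{def:types}
A route has \emph{type N} if $m\equiv1\pmod4$ and $t_i=c_i$ for $0\le i\le m$. It has \emph{type D} if $m\equiv3\pmod4$, $m\ge7$, $t_i=c_i$ for $0\le i\le m-2$, and $t_{m-1}=3$, $t_m=2$.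
\end{definition}

The shortest sequences are $3,2,1,2,3,2$ and $3,2,1,2,3,2,3,2$. Both types of sequences satisfy (R1) and (R2). The pattern $(3,2,3)$ does not occur in type N, and in type D it occurs once, with center $i=m-2$. Since $V'$ has no bad cell by Proposition~\ref{prop:ext}, condition (R4) is vacuous for $V'$. So in the next two lemmas only the level sequence and, for type D, one instance of (R3) have to be checked.

\begin{lemma}\label{lem:ND}
Let $p$ be a route of type N for $V$ such that $T_m$ is not bad. Then for small $\delta$ the configuration $V'$ has a route of type D.
\end{lemma}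

\begin{proof}
The cell $T_m$ has level $2$. Choose $v\in T_m$ such that $T_m\setminus v$ is a cell, and a point $y$ of this cell with $p(y)\neq0$; let $\sigma$ be the sign of $p(y)$. Put $r=p$ if $\sigma=+$ and $r=q$ if $\sigma=-$. Choose $z(\alpha),z(\beta)\in I_1$, with $\alpha<\beta$ if $\sigma=+$ and $\beta<\alpha$ if $\sigma=-$. Then $z(\pi+\alpha),z(\pi+\beta)\in I_{m+1}$. Start between $\alpha$ and $\beta$ and let $\theta$ increase. By Lemma~\ref{lem:signs}, in both cases $p'^\perp$ passes through
\[
T'_0=(T_1,\{p,q\}),\qquad T'_i=(T_i,\{r\})\ \ (1\le i\le m+1),\qquad T'_{m+2}=(T_{m+1},\emptyset).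
\]
The levels are $t_1+1,\ t_1,\dots,t_m,\ 5-t_1,\ 4-t_1$, that is, $3,c_1,\dots,c_m,3,2$. This is the sequence of type D for $m'=m+2$. The pattern $(3,2,3)$ has center $T'_m=(T_m,\{r\})$, and we need two cells below it on opposite sides of $p'^\perp$.

The first is $T'_m\setminus v=(T_m\setminus v,\{r\})$. For small $\delta$ the point $y$, which does not depend on $\delta$, has $p(y),-q(y),p'(y)$ all of sign $\sigma$. So $y$ lies in this cell and in $\{\sigma p'>0\}$.

The second is $T'_m\setminus r=(T_m,\emptyset)$. Fix $z=z(\theta)\in I_m$ with $\theta>\pi$, so that $\sin\theta<0$ and $\theta<\pi+\min(\alpha,\beta)$. Let $\delta\sin\theta<\tau<0$. For small $\delta$ the point $y'=z+\tau p$ lies in $T_m$, and $p(y')=\tau<0$, $q(y')=\delta\sin\theta-\tau<0$; so $y'\in(T_m,\emptyset)$. Moreover $p'(y')=\tau-\delta h(z)$. If $\sigma=+$, the table gives $h(z)>0$, so $p'(y')<0$. If $\sigma=-$, it gives $\sin\theta-h(z)>0$, so $p'(y')>\delta(\sin\theta-h(z))>0$. In both cases $y'\in\{\sigma p'<0\}$, and (R3) holds. The order of $\alpha$ and $\beta$ was chosen precisely so that $p'^\perp$ passes the lune on the side of $y$.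
\end{proof}

For $V_0$ take $v=2$; then $T_5\setminus v=\{4\}$ and $\sigma=+$ by Example~\ref{ex:V1}. The new route for $V_1$ passes through $\{1,3,p,q\}$, $\{1,3,p\}$, $\{3,p\}$, $\{2,3,p\}$, $\{2,3,4,p\}$, $\{2,4,p\}$, $\{2,4,5,p\}$, $\{2,4,5\}$, and the two cells below $\{2,4,p\}$ are $\{4,p\}$ and $\{2,4\}$.

Applied to a route of type D, the same choice of $\alpha,\beta$ would keep the old pattern $(3,2,3)$, whose center $T_{m-2}$ does not meet $\Lambda_2$, so the second cell above would not be available. Instead we cut the circle at this center by placing $z(\beta)$ in $I_{m-2}$, and we run through the lune where the levels are $4-t_i$.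

\begin{lemma}\label{lem:DN}
Let $p$ be a route of type D for $V$. Then for small $\delta$ the configuration $V'$ has a route of type N.
\end{lemma}

\begin{proof}
Choose $z(\alpha)\in I_0\cap\Lambda_1$ and $z(\beta)\in I_{m-2}$. Then $\alpha<\beta$, $z(\pi+\alpha)\in I_m$ and $z(\pi+\beta)\in I_{2m-2}$. By Lemma~\ref{lem:signs}, from just after $\beta$ to just after $\pi+\beta$ the circle $p'^\perp$ passes through the $m+3$ cells
\begin{gather*}
(T_{m-2},\{p\}),\ (T_{m-1},\{p\}),\ (T_m,\{p\}),\\
(T_m,\emptyset),\ (T_{m+1},\emptyset),\ \dots,\ (T_{2m-2},\emptyset),\qquad (T_{2m-2},\{q\}),
\end{gather*}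
the last being the antipode of the first. Since $t_{m-2}=c_1=2$, their levels are
\[
2,\ 3,\ 2,\quad 4-t_0,\ 4-t_1,\ \dots,\ 4-t_{m-2},\quad 3 .
\]
Take the last cell as the starting cell and reverse the direction. The levels become $t'_0=3$, then $t'_i=4-c_{m-1-i}$ for $1\le i\le m-1$, and $t'_m,t'_{m+1},t'_{m+2}=2,3,2$. As $m+1\equiv0\pmod 4$, we have $4-c_{m-1-i}=c_{m+1-i}=c_{-i}=c_i$, and $c_m,c_{m+1},c_{m+2}=2,3,2$. This is the sequence of type N for $m'=m+2\equiv1\pmod4$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

By Lemma~\ref{lem:V0} and Example~\ref{ex:route0}, $V_0$ is $0$-balanced and has a route of type N with $T_m$ not bad. Proposition~\ref{prop:ext} and Lemma~\ref{lem:ND} give a $1$-balanced configuration $V_1$ without bad cells and with a route of type D. Proposition~\ref{prop:ext} and Lemma~\ref{lem:DN} give a $2$-balanced configuration $V_2$ without bad cells and with a route of type N. As $V_2$ has no bad cell, Lemma~\ref{lem:ND} applies again. Alternating the two lemmas, we obtain $V_0\subset V_1\subset V_2\subset\cdots$ with $V_{k+1}=V_k\cup\{p_k,q_k\}$, where $V_k$ is $k$-balanced with $2k+5$ elements and has no bad cell for $k\ge1$.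

By Proposition~\ref{prop:dict}, $\Delta_{V_k}$ is $k$-good for $k\ge1$; in particular $\Delta_{V_1}$ is $1$-sewable. For $k\ge2$ the edge $\{p_{k-1},q_{k-1}\}$ has link $\Delta_{V_{k-1}}$, whose vertex set $V_{k-1}$ consists of all other vertices. By induction $\Delta_{V_k}$ is $k$-sewable, with $2k+5$ vertices. Applying Proposition~\ref{prop:sew} repeatedly, we obtain for every $n\ge2k+5$ a simplicial $(2k+1)$-polytope with exactly $n$ vertices and $k$-sewable, hence $k$-good, boundary complex. \qed

\section{At most $2k+4$ vertices}\label{sec:few}

We prove Theorem~\ref{thm:class}. The boundary complex of a simplicial polytope is a simplicial sphere, so existence has to be shown for polytopes and nonexistence for spheres. For $n\ge2k+5$ existence is Theorem~\ref{thm:main}.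

\subsection{Existence for $n=2k+4$ and odd $k$}

Now the Gale transform lies in the plane. Let $N=k+2=2M+1$, with $M\ge1$. Let $a_1,\dots,a_N\in\mathbb R^2$ be the vertices of a regular $N$-gon centered at $0$; we call them \emph{positions}. Take each position twice, which gives a family of $n=2N=2k+4$ vectors. Measure arcs of the circumscribed circle in units of the distance between neighboring positions. An open half-plane bounded by a line through $0$ cuts out an open arc of length $M+\frac12$, which contains $M$ or $M+1$ consecutive positions. Any $M$ consecutive positions arise in this way, from the arc that extends $\frac34$ beyond them on both sides.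

Hypothesis (i) of Lemma~\ref{lem:gale} holds because $2M\ge2$. For (ii), no two positions are opposite since $N$ is odd; so a subfamily contained in a line consists of copies of one nonzero vector and has no positive dependency. The lemma gives a simplicial polytope of dimension $n-3=2k+1$ with $n$ vertices, whose nonfaces are the sets containing all vectors at some $M$ consecutive positions. Its missing faces are these $N$ sets, each of size $2M=k+1$, and the polytope is $k$-neighborly. For $k=1$ the missing faces are three disjoint pairs and the polytope is the octahedron.

\subsection{Nonexistence}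

Let $\Delta$ be a neighborly $2k$-sphere with $n\le 2k+4$ vertices all of whose missing faces have size $k+1$. A facet has $2k+1$ vertices and $\Delta$ is not a simplex, so $n\ge2k+2$.

If $n=2k+2$, then $\Delta$ is the boundary of a simplex: it is a $2k$-sphere contained in the $2k$-sphere formed by all proper subsets of the vertex set. Its missing face has size $2k+2\ne k+1$.

If $n=2k+3$, Lemma~\ref{lem:count} gives exactly one missing face $F$. Deleting an element of $F$ from the vertex set leaves a set of size $2k+2$ that does not contain $F$. This set is a face of dimension $2k+1$, which is impossible.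

Let $n=2k+4$. By Lemma~\ref{lem:count} there are exactly $k+2$ missing faces, and we show that this number is odd. Let $\mathbb K$ be a field and $S=\mathbb K[x_v:v\in V]$. The Stanley--Reisner ideal $I_\Delta\subset S$ is generated by the monomials $x_F=\prod_{v\in F}x_v$ with $F\notin\Delta$, and the monomials of the missing faces form a minimal generating set. The face ring $S/I_\Delta$ has Krull dimension $\dim\Delta+1=2k+1$, so $I_\Delta$ has codimension $n-(2k+1)=3$. Recall that $S/I$, with $I$ homogeneous of codimension $c$, is Gorenstein if its minimal free resolution over $S$ has length $c$ and ends with a free module of rank one. We use two facts. The face ring of a simplicial sphere is Gorenstein \cite[Chapter~II, Theorem~5.1]{St}. A homogeneous Gorenstein ideal of codimension $3$ has an odd number of minimal generators \cite{Wa,BE}. Hence $k+2$ is odd, and so is $k$.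

This excludes all $n\le2k+4$ except $n=2k+4$ with $k$ odd and completes the proof of Theorem~\ref{thm:class}. \qed

\begin{thebibliography}{9}

\bibitem{BE} Buchsbaum and Eisenbud, Amer.\ J.\ Math.\ 99 (1977).

\bibitem{Gr} Gr\"unbaum, \emph{Convex Polytopes}.

\bibitem{NZ} Isabella Novik and Hailun Zheng, \emph{Missing faces of neighborly and nearly neighborly polytopes and spheres}, arXiv:2505.20699 (2025).

\bibitem{St} Stanley, \emph{Combinatorics and Commutative Algebra}.

\bibitem{Wa} Watanabe, 1973.

\bibitem{Zi} Ziegler, \emph{Lectures on Polytopes}.

\end{thebibliography}
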